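# Return sets of weakly generic types in NIP groups with dfg

## 1. The set of translations that carry a type into a definable set

Let $G$ be a group definable in a structure $M$, let $p$ be a complete type over $M$ containing the formula $x\in G$, and let $\varphi(x,c)$ be a formula with parameters $c$ from $M$. The object these notes turn on is the return set
$$S_{p,\varphi,c}=\{g\in G(M):\varphi(gx,c)\in p\}.\tag{1}$$
If $a$ realizes $p$, this is the set of $g\in G(M)$ for which $ga$ satisfies $\varphi(x,c)$. So $S_{p,\varphi,c}$ records when the translates of $p$ visit the set $\varphi(x,c)$.

Here is one such set, computed by hand. Let $M=(\mathbb Z,+,<,0,1)$ and $G=(\mathbb Z,+)$. By quantifier elimination for Presburger arithmetic (with congruence predicates added), every definable $X\subseteq\mathbb Z$ is a Boolean combination of half-lines and residue classes. So there is $m\ge 1$ such that $X$ agrees with a union of residue classes mod $m$ on some half-line $(N,\infty)$. Let $p$ be the type of an element larger than all integers and divisible by every $n\ge1$. Then $g\in S_{p,X}$ exactly when large integers congruent to $g$ mod $m$ lie in $X$. So $S_{p,X}$ is a union of cosets of $m\mathbb Z$, whatever $X$ does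 on bounded sets or near $-\infty$.

We shall prove that this picture is general. Under the hypothesis called dfg (defined in Section 2), in an NIP structure, the return sets of weakly generic types are unions of cosets of a definable finite-index subgroup $H_\varphi$, which depends on $\varphi$ but not on $p$ or $c$.

The purpose is to settle the following conjecture, found in Ningyuan Yao, "Definable Topological Dynamics for Trigonalizable Algebraic Groups over Qp", arXiv:1901.09508 (2019): *if $G$ is definable in an NIP structure $M$ and has dfg, then $p\in S_G(M)$ is weakly generic if and only if it is almost periodic.* The answer is that the conjecture is true. In plain words, weak genericity says that the sets in $p$ are not negligible, and almost periodicity says that the orbit of $p$ keeps coming back near $p$. The return set is what connects the two.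

## 2. Flows, weak genericity, dfg

Let $S_G(M)$ be the compact space of complete types over $M$ concentrating on $G$, with clopen sets $[\varphi]=\{p:\varphi\in p\}$. The group $G(M)$ acts on it by
$$gp=\{\varphi(x):\varphi(gx)\in p\}.$$
This is a left action: $\varphi\in g(hp)$ iff $\varphi(gx)\in hp$ iff $\varphi(ghx)\in p$. If $a\models p$ then $ga\models gp$, and $g[X]=[gX]$ for definable $X\subseteq G$. Each $g$ acts as a homeomorphism, so $(G(M),S_G(M))$ is a flow. A subflow is a nonempty closed invariant subset. It is minimal if it contains no smaller subflow, equivalently if each of its points has dense orbit in it. The closure of an orbit is a subflow.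

**Definition (almost periodic).** $p\in S_G(M)$ is almost periodic if $\overline{G(M)p}$ is a minimal subflow.

**Definition (generic, weakly generic).** A definable $X\subseteq G$ is generic if finitely many left translates of $X$ cover $G$. It is weakly generic if there is a non-generic definable $Y\subseteq G$ with $X\cup Y$ generic. A type is weakly generic if all its formulas are.

*Example.* In $(\mathbb Z,+,<,0,1)$ a definable set is periodic near $+\infty$ and periodic near $-\infty$. The set $\{x>0\}$ is not generic, since finitely many translates of it are bounded below. It is weakly generic, because adding the non-generic set $\{x\le 0\}$ gives all of $\mathbb Z$. More generally, let $X$ contain $\{x>N: x\equiv i \bmod m\}$ and put $Y=\{x\le N\}$, which is non-generic. The translates of $X$ by $0,\dots,m-1$ cover $\{x\ge N+m\}$, and $Y+m=\{x\le N+m\}$. So $X\cup Y$ is generic and $X$ is weakly generic. By symmetry every infinite definable set is weakly generic. A finite set $F$ is not: if $F\cup Y$ is generic, its finitely many translates cover $\mathbb Z$, so the corresponding translates of $Y$ cover $\mathbb Z$ up to a finite set. If $Y\ne\emptyset$, finitely many further translates of $Y$ cover the rest and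 $Y$ is generic; and $Y=\emptyset$ is impossible since $\mathbb Z$ is infinite.

So the weakly generic types over $\mathbb Z$ are the non-realized ones. Each is given by a sign ($+\infty$ or $-\infty$) and a compatible system of residues $\alpha\in\widehat{\mathbb Z}=\varprojlim\mathbb Z/n$. The element $g\in\mathbb Z$ sends $(+,\alpha)$ to $(+,\alpha+g)$. Since $\mathbb Z$ is dense in $\widehat{\mathbb Z}$, the orbit closure of $(+,\alpha)$ is $\{+\}\times\widehat{\mathbb Z}$, in which every orbit is dense. Hence every weakly generic type is almost periodic here. A realized type has as orbit the set of all realized types, whose closure contains the subflow $\{+\}\times\widehat{\mathbb Z}$ properly, so it is not almost periodic. The conjecture holds in this case.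

Fix now a monster model $\mathbb M\succ M$: it is $\bar\kappa$-saturated and strongly $\bar\kappa$-homogeneous for a large strong limit cardinal $\bar\kappa>|M|$. "Small" means of size $<\bar\kappa$. We write $G$ for $G(\mathbb M)$, and $A\subseteq M$ is a finite set over which $G$ is defined. Variables that play the role of group elements range over $G$. A global type is a complete type over $\mathbb M$ concentrating on $G$. It is weakly generic if its formulas are weakly generic in $G(\mathbb M)$, with translates by elements of $G(\mathbb M)$ and sets definable over $\mathbb M$. The action of $G$ on global types is given by the same formula as above. We write $r|B$ for the restriction of $r$ to parameters from $B$.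

**Definition (definable type).** A global type $r$ is definable over a small set $e$ if for every formula $\psi(x,z)$ there is a formula $(d_rx)\psi(z)$ over $e$ such that $\psi(x,d)\in r$ iff $\mathbb M\models (d_rx)\psi(d)$. It is definable if this holds for some small $e$ (enlarging $e$, for some small model).

**Definition (definably amenable, dfg).** $G$ is definably amenable if there is a left-$G(M)$-invariant finitely additive probability measure on the definable subsets of $G(M)$. Under NIP, $G$ has dfg if it is definably amenable and has a global definable weakly generic type.

*Example.* Presburger arithmetic is NIP, and $G=(\mathbb Z,+)$ has dfg. For the measure, take the density of $X$ near $+\infty$, which exists because $X$ is periodic there. For the type, let $r$ say that $x>\mathbb M$ and that $x$ is divisible by every $n\ge 1$. By quantifier elimination it is enough to decide $nx+a>0$, $nx+a=0$ and $nx+a\equiv 0\bmod m$. For $n\neq 0$ the first is decided by the sign of $n$ and the second is false. The third holds iff $a\equiv0\bmod m$. For $n=0$ only $a$ matters. So $r$ is complete and definable over $\emptyset$. Every formula in $r$ contains some $\{x>a:x\equiv 0 \bmod m\}$, and the covering computation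 above, read in $\mathbb M$ (finitely many translates of $\{x\le a\}$ are bounded above), shows that it is weakly generic.

## 3. Elementary facts, and what a return set must do

The first lemma says what is to be proved about return sets.

**Lemma 1.** Let $p\in S_G(M)$. Suppose that for every $\varphi(x,c)\in p$ there are $f_1,\dots,f_m\in G(M)$ with $G(M)=\bigcup_j f_j^{-1}S_{p,\varphi,c}$. Then $p$ is almost periodic.

*Proof.* It suffices to show that $q\in\overline{G(M)p}$ implies $p\in\overline{G(M)q}$: any subflow of $\overline{G(M)p}$ contains some such $q$, hence contains $p$, hence is everything. Let $\varphi(x,c)\in p$ and take $f_1,\dots,f_m$ as given. For each $g\in G(M)$ there is $j$ with $f_jg\in S_{p,\varphi,c}$, that is, $\varphi(x,c)\in f_jgp$, that is, $gp\in f_j^{-1}[\varphi(x,c)]$. So the orbit $G(M)p$ lies in $\bigcup_{j\le m}f_j^{-1}[\varphi(x,c)]$. This set is closed because the union is finite, so it contains $q$. Hence $f_jq\in[\varphi(x,c)]$ for some $j$. As $\varphi(x,c)\in p$ was arbitrary, every neighborhood of $p$ meets $G(M)q$. $\square$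

**Lemma 2.** Supersets and translates of weakly generic sets are weakly generic. If $X_1\cup X_2$ is weakly generic, then $X_1$ or $X_2$ is. The empty set is not weakly generic. (This holds in $G(M')$ for every model $M'\supseteq A$, including $\mathbb M$.)

*Proof.* If $X\cup Y$ is generic and $Y$ is not, then $X'\cup Y$ is generic for $X'\supseteq X$, while $gX\cup gY$ is generic and $gY$ is not. For the second claim let $X_1\cup X_2\cup Y$ be generic with $Y$ non-generic. If $X_2\cup Y$ is non-generic, it witnesses that $X_1$ is weakly generic. If $X_2\cup Y$ is generic, then $Y$ witnesses that $X_2$ is weakly generic. Finally $\emptyset\cup Y=Y$ cannot be both generic and non-generic. $\square$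

So the sets that are not weakly generic form a proper translation-invariant ideal.

**Lemma 3.** Every almost periodic $p\in S_G(M)$ is weakly generic.

*Proof.* Let $C=\overline{G(M)p}$ be minimal and let $\varphi\in p$ define $X$. Every $q\in C$ has dense orbit in $C$, and $[X]\cap C$ is open in $C$ and contains $p$, so some translate of $q$ lies in $[X]$. By compactness $C\subseteq\bigcup_{f\in F}[fX]$ for a finite $F\subseteq G(M)$. Let $Y=G(M)\setminus\bigcup_{f\in F}fX$. Then $[Y]\cap C=\emptyset$, and since $C$ is invariant, no translate $[gY]=g[Y]$ meets $C$. As $C\ne\emptyset$, finitely many translates of $Y$ cannot cover $G(M)$, so $Y$ is non-generic. Since $Y\cup\bigcup_{f\in F}fX=G(M)$ is generic, $\bigcup_{f\in F}fX$ is weakly generic. By Lemma 2 some $fX$ is weakly generic, and hence so is $X$. $\square$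

This is one direction of the conjecture, and it used no hypothesis on $G$. The next lemma lets us replace a type over a small model by a global one.

**Lemma 4.** Let $M'\prec\mathbb M$ be small with $A\subseteq M'$. Every weakly generic $p\in S_G(M')$ extends to a global weakly generic type.

*Proof.* For each $n$, the statement "$n$ left translates of $X$ cover $G$" is first-order in the parameters of $X$. So an $M'$-definable set is generic in $G(M')$ iff it is generic in $G(\mathbb M)$. Consequently a set weakly generic in $G(M')$ is weakly generic in $G(\mathbb M)$, with the same witness $Y$. If the set $p\cup\{\neg Z: Z\ \mathbb M\text{-definable, not weakly generic}\}$ were inconsistent, some formula of $p$ would be contained in a finite union of sets $Z$ that are not weakly generic. By Lemma 2 that formula would not be weakly generic in $G(\mathbb M)$, a contradiction. Any complete global type extending this set is weakly generic. $\square$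

**Lemma 5.** If $G(M)$ carries an invariant finitely additive probability measure $\mu$ on its definable subsets, then so does $G(\mathbb M)$.

*Proof.* We need a point $\mu'$ of the compact space $[0,1]^{\mathrm{Def}(G(\mathbb M))}$ satisfying the closed conditions $\mu'(G)=1$; $\mu'(Z)=\mu'(X)+\mu'(Y)$ whenever $Z=X\sqcup Y$; and $\mu'(gX)=\mu'(X)$. By compactness it suffices to satisfy finitely many of them. These involve distinct definable sets $X_1,\dots,X_n$, for which we fix defining formulas with parameters, and finitely many group elements. The relations used, of the forms $X_i=G$, $X_l=X_i\sqcup X_j$, $X_j=gX_i$, are first-order in the parameters and the group elements. Since $M\prec\mathbb M$ and $A\subseteq M$, there are parameters and group elements in $M$ giving sets $X_1',\dots,X_n'$ with the same relations. Assign to $X_i$ the value $\mu(X_i')$, and to all other sets the value $0$. $\square$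

**Lemma 6.** A definable subgroup $H$ of $G$ of small index has finite index.

*Proof.* Suppose the index is infinite, and let $(a_i)_{i<\lambda}$ represent all left cosets, with $\lambda$ small. Finitely many cosets never cover $G$, so the partial type $\{x\in G\}\cup\{x\notin a_iH:i<\lambda\}$ is finitely satisfiable. By saturation it is realized by an element outside all cosets, which is absurd. $\square$

## 4. What NIP contributes

A formula $\psi(u;z)$ is NIP if for some $k$ no $k$-element set $\{u_1,\dots,u_k\}$ is shattered, that is, it is never the case that for every $E\subseteq\{1,\dots,k\}$ there is $z_E$ with $\psi(u_i;z_E)\Leftrightarrow i\in E$ for all $i\le k$. A theory is NIP if all its formulas are; then formulas with extra fixed parameters are NIP too, since those parameters may be absorbed into $z$. For instance, in an ordered group $u+x>y$, as a formula in $u$ with parameters $(x,y)$, shatters no two-element set: if $u_1<u_2$ then $u_1+x>y$ forces $u_2+x>y$.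

**Fact A** (Shelah). Under NIP there is a smallest type-definable subgroup $G^{00}$ of $G$ of small index. It is normal and type-definable over $A$.

**Fact B** (Chernikov–Simon, *Definably amenable NIP groups*, J. Amer. Math. Soc. 31 (2018), Section 3). If $G$ is definably amenable and the theory is NIP, then every global weakly generic type $p$ satisfies $hp=p$ for all $h\in G^{00}$. (They prove that for global types weakly generic, f-generic and $G^{00}$-invariant are equivalent.)

**Fact C** (Baldwin–Saxl). In an NIP theory, for every uniformly definable family of subgroups there is $n$ such that any intersection of finitely many members equals the intersection of at most $n$ of those members.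

**Lemma 7.** Assume NIP. If $a,b\in G$ have the same type over a small model $M_1\supseteq A$, then $aG^{00}=bG^{00}$.

*Proof.* Let $E(x,y)$ be the relation $x^{-1}y\in G^{00}$. It is an $A$-type-definable equivalence relation with a small number of classes. Let $q$ be a global $M_1$-invariant extension of $\mathrm{tp}(a/M_1)$ (every type over a model has one) and let $c_0\models q|M_1ab$. Since $a\models q|M_1$ and $c_0\models q|M_1a$, the pair $(a,c_0)$ begins a Morley sequence of $q$ over $M_1$, which may be continued to any small length. Such a sequence is $M_1$-indiscernible. If $\neg E(a,c_0)$, then all pairs in the sequence would be $E$-inequivalent, because $E$ is invariant under automorphisms fixing $M_1$ pointwise. A sequence of small length exceeding the number of classes gives a contradiction. So $E(a,c_0)$. Since $b\models q|M_1$ as well, likewise $E(b,c_0)$, and so $E(a,b)$. $\square$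

*Example.* In Presburger arithmetic, $G^{00}=N$ where $N=\bigcap_n nG$. The subgroup $N$ is type-definable of small index, so $G^{00}\subseteq N$. Conversely let $h\in N$ and let $r$ be the global type of Section 2, which satisfies $h+r=r$: adding $h$ preserves being $>\mathbb M$ and being divisible by all $n$. Take a small model $M_1\ni h$ and $a\models r|M_1$. Then $h+a\models r|M_1$ too, so $h\in G^{00}$ by Lemma 7.

## 5. Invariance alone, and the case of a definable type

Let $G$ have dfg, let $p\in S_G(M)$ be weakly generic, and extend it to a global weakly generic type $\hat p$ by Lemma 4. The natural first move is to use Fact B. Put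
$$S=\{g\in G:\varphi(gx,c)\in\hat p\},\qquad\text{so that } S\cap G(M)=S_{p,\varphi,c}\ \text{ for } c\in M .$$
For $h\in G^{00}$ we have $\varphi(ghx,c)\in\hat p$ iff $\varphi(gx,c)\in h\hat p=\hat p$. Thus $gh\in S$ iff $g\in S$, and $S$ is a union of cosets of $G^{00}$.

This falls short of Lemma 1, and the Presburger example shows exactly where. With $M=\mathbb Z$ we have $G^{00}\cap\mathbb Z=\bigcap_n n\mathbb Z=\{0\}$, so distinct integers lie in distinct cosets of $G^{00}$. Every subset of $\mathbb Z$ is therefore the trace on $\mathbb Z$ of a union of cosets of $G^{00}$, and the invariance of $S$ by itself says nothing about $S\cap G(M)$. We want $S$ to be invariant under something of finite index.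

Moreover, without dfg this stronger invariance can fail. Let $M=(\mathbb R,+,\cdot,<)$, which is NIP, and let $G=[0,1)$ with addition mod $1$; the total length of a definable set is an invariant measure. Let $p$ be the type over $\mathbb R$ of a positive infinitesimal. By o-minimality a definable set belongs to $p$ iff it contains $(0,\varepsilon)$ for some real $\varepsilon>0$. Finitely many translates of $(0,\varepsilon)$ cover the circle, so $p$ is weakly generic. For $\varphi(x): 0<x<\tfrac12$ the return set is $[0,\tfrac12)$. Now $G$ is divisible and abelian, so a quotient of $G$ of finite order $n$ is divisible and killed by $n$, hence trivial. So $G$ has no proper finite-index subgroup, and $[0,\frac12)$ is not a union of cosets of a finite-index subgroup. The definable type must enter the argument.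

It enters easily in one special case. Suppose $\hat p$ is itself definable over a small $e$ (with $A\subseteq e$). Applying the defining scheme to $\varphi(ux,y)$, the sets $S_c=\{g:\varphi(gx,c)\in\hat p\}$ are definable, uniformly in $c$. Put $H=\{h\in G:\text{for all }c,g:\ g\in S_c\Leftrightarrow gh\in S_c\}$. This is a definable subgroup, and it contains $G^{00}$ by the computation above. It has small index, hence finite index by Lemma 6, and every $S_c$ is a union of left cosets of $H$.

For an arbitrary weakly generic $\hat p$ this stops at the first sentence: $\hat p$ need not be definable, so $S$ is not known to be definable and the subgroup $\{h:Sh=S\}$ is not known to be definable. All that dfg provides is some other type $r$ which is definable.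

The way past is to use $r$ to perturb the group elements instead of testing the formula. If $b\in G^{00}$ then $gb\in S$ iff $g\in S$, so $g$ can be replaced by $gb$ with $b\in G^{00}$ realizing $r$ over everything in sight. Conditions on $gb$ for such generic $b$ are definable in $g$, because $r$ is definable. What remains is to remove $\hat p$ from the condition. A finite set of formulas in $\hat p$ is satisfiable, so membership in $\hat p$ can be weakened to "there is an $x$". For one group element this loses everything: "there is $x$ with $\varphi(gbx,c)$" only says that $\varphi(x,c)$ is nonempty. For a $k$-tuple it keeps something, because NIP forbids all $2^k$ patterns from occurring at once on a $k$-element set.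

## 6. Pattern sets of tuples perturbed by a definable type

**Proposition 8.** Let $T$ be a complete theory, $G$ a definable group and $N\le G(\mathbb M)$ a subgroup of small index. Let $r$ be a global type on $G$, definable over a small set, such that $hr=r$ for all $h\in N$ and $r|B$ has a realization in $N$ for every small $B$. Let $\varphi(x,y)$ be a formula such that $\varphi(ux;y)$, with object variable $u$ and parameter variables $x,y$, is NIP. Then there is a definable finite-index subgroup $H\supseteq N$ of $G$, depending only on $\varphi$ and $r$, such that for every global type $p$ on $G$ with $hp=p$ for all $h\in N$, and every $c$, the set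
$$S:=\{g\in G:\varphi(gx,c)\in p\}\quad\text{satisfies}\quad SH=S.$$

Note that $p$ is not assumed definable.

*Proof.*

**Step 1. The pattern sets.** This step builds definable sets of $k$-tuples, without mentioning $p$, that will later detect membership in $S$. Let $k\ge1$ be least such that no $k$-element set of $u$'s is shattered by instances of $\varphi(ux;y)$. For $E\subseteq\{1,\dots,k\}$ let
$$\Phi_E(u_1,\dots,u_k;y):=\exists x\in G\Big(\bigwedge_{i\in E}\varphi(u_ix,y)\wedge\bigwedge_{i\notin E}\neg\varphi(u_ix,y)\Big).$$
Let $e$ be a small set over which $r$ and $G$ are defined. For small $B\supseteq e$ write $b\models r^{(k)}|B$ if $b=(b_1,\dots,b_k)$ and $b_j\models r|Bb_{<j}$ for each $j$. Such $b$ exist by saturation.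

Introduce group variables $v=(v_1,\dots,v_k)$. Put $\Psi_k(u_1,\dots,u_k,v,y):=\Phi_E(v_1u_1,\dots,v_ku_k;y)$, and for $j=k,k-1,\dots,1$ let $\Psi_{j-1}(u_1,\dots,u_{j-1},v,y)$ be the formula over $e$ obtained by applying the defining scheme of $r$ to the variable $u_j$ of $\Psi_j$. If $B\supseteq e\cup\{g_1,\dots,g_k,c\}$ and $b\models r^{(k)}|B$, then $\Psi_j(b_1,\dots,b_{j-1},u_j,g,c)$ has its parameters in $Bb_{<j}$, and $b_j\models r|Bb_{<j}$. So $\Psi_j(b_1,\dots,b_j,g,c)$ holds iff $\Psi_{j-1}(b_1,\dots,b_{j-1},g,c)$ holds. Let $D_E^c=\{g\in G^k:\Psi_0(g,c)\}$. Then for every small $B\supseteq e\cup\{g_1,\dots,g_k,c\}$ and every $b\models r^{(k)}|B$,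
$$g\in D_E^c\iff\mathbb M\models\Phi_E(g_1b_1,\dots,g_kb_k;c).\tag{2}$$
The set of pairs $(g,c)$ with $g\in D_E^c$ is $e$-definable. By (2) it is determined by $\varphi$ and $r$, and it does not depend on the choice of $e$.

*Two computations.* Take Presburger arithmetic, $N=G^{00}$ and $r$ as in Section 2; then $b_2>d$ for every $d$ in the definable closure of $Bb_1$, and $b_1,b_2$ are divisible by all $n$. First let $\varphi(x,y)$ be $x>y$, so $k=2$. A pair in $D_{\{1\}}^c$ would need $x$ with $g_1+b_1+x>c\ge g_2+b_2+x$, hence $g_1+b_1>g_2+b_2$, which is false. So $D^c_{\{1\}}=\emptyset$ for all $c$. The other three pattern sets are all of $G^2$: take $x$ very large for $\{1,2\}$, very small for $\emptyset$, and $x=c-g_1-b_1$ for $\{2\}$. Second, let $\varphi(x,y)$ be $x\equiv y\bmod 2$. No two-element set is shattered, since elements of equal parity always get equal truth values and elements of different parity never do, so $k=2$. As the $b_i$ are even, $D_E^c$ is $\{(g_1,g_2):g_1-g_2\text{ even}\}$ for $E=\emptyset,\{1,2\}$, and $\{(g_1,g_2):g_1-g_2\text{ odd}\}$ for $E=\{1\},\{2\}$. The elements $h$ for which multiplying any one coordinate by $h$ preserves all the pattern sets form $G$ in the first case and $2G$ in the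 second. This is how $H$ will be defined.

**Step 2. The pattern sets are invariant under $N$ in each coordinate.** This is what will make the subgroup $H$ large. For $h\in G$ let $g\cdot_ih$ be $g$ with $g_i$ replaced by $g_ih$. We claim that for $h\in N$,
$$g\in D_E^c\iff g\cdot_ih\in D_E^c.\tag{3}$$
Let $B\supseteq e\cup\{g_1,\dots,g_k,h,g_ih,c\}$ be small, let $b\models r^{(k)}|B$, and let $b'$ be $b$ with $b_i$ replaced by $hb_i$. We check that $b'\models r^{(k)}|B$.

* For $j<i$ nothing has changed.
* For $j=i$: since $h\in B$ and $b_i\models r|Bb_{<i}$, we have $hb_i\models (hr)|Bb_{<i}=r|Bb_{<i}$. Explicitly, a formula $\psi(x)$ over $Bb_{<i}$ lies in $hr$ iff $\psi(hx)$ lies in $r$, and $\psi(hx)$ is again over $Bb_{<i}$.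
* For $j>i$: the sets $Bb_{<j}$ and $Bb'_{<j}$ are interdefinable, because $h\in B$ and multiplication is definable over $e\subseteq B$. So every formula over $Bb'_{<j}$ is equivalent to one over $Bb_{<j}$, and $b_j\models r|Bb'_{<j}$.

Now $(g_ih)b_i=g_i(hb_i)$, so the tuple obtained from $g\cdot_ih$ and $b$ is the tuple obtained from $g$ and $b'$. Applying (2) to $(g\cdot_ih,b)$ and to $(g,b')$ gives (3).

**Step 3. The subgroup $H$.** This step collects all $h$ satisfying (3). Let
$$H=\{h\in G:\text{for all }c,\ E\subseteq\{1,\dots,k\},\ i\le k,\ g\in G^k:\ g\in D_E^c\Leftrightarrow g\cdot_ih\in D_E^c\}.$$
It is definable, since the $D_E^c$ are definable uniformly in $c$ and there are finitely many $E$ and $i$. It is a subgroup: $1\in H$; for $h,h'\in H$ use $g\cdot_i(hh')=(g\cdot_ih)\cdot_ih'$; and for $h\in H$ apply the condition for $h$ to the tuple $g\cdot_ih^{-1}$ to see that $h^{-1}\in H$. By Step 2, $N\subseteq H$. So $H$ has small index, and by Lemma 6 it has finite index. It depends only on $\varphi$ and $r$; neither $p$ nor a particular $c$ has been used.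

**Step 4. The pattern of $S$ is recorded by the pattern sets.** This is where $p$ enters. Let $p$ be $N$-invariant, let $S$ be as in the statement, and let $g_1,\dots,g_k\in G$. We claim
$$(g_1,\dots,g_k)\in D_E^c\quad\text{for }E=\{i:g_i\in S\}.\tag{4}$$
Let $B\supseteq e\cup\{g_1,\dots,g_k,c\}$ be small and choose successively $b_j\in N$ realizing $r|Bb_{<j}$; this is possible by hypothesis on $r$. As $b_ip=p$,
$$\varphi(g_ib_ix,c)\in p\iff\varphi(x,c)\in g_ib_ip=g_ip\iff g_i\in S.$$
Hence the formula $\bigwedge_{i\in E}\varphi(g_ib_ix,c)\wedge\bigwedge_{i\notin E}\neg\varphi(g_ib_ix,c)$ belongs to $p$, so it is satisfied by some $x\in G(\mathbb M)$. Thus $\Phi_E(g_1b_1,\dots,g_kb_k;c)$ holds, and (2) gives (4).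

**Step 5. $SH=S$.** This step turns a violation into a shattered set. Since $1\in H$, it suffices to show $SH\subseteq S$. Suppose $s\in S$, $h\in H$ and $sh\notin S$. Let $E\subseteq\{1,\dots,k\}$ be arbitrary. Put $g_i=s$ for $i\in E$ and $g_i=sh$ for $i\notin E$. Then $\{i:g_i\in S\}=E$, so $g\in D_E^c$ by (4). Multiplying the coordinates $i\notin E$, one after another, on the right by $h^{-1}\in H$ stays in $D_E^c$, so
$$(s,\dots,s)\in D_E^c\qquad\text{for every }E\subseteq\{1,\dots,k\},$$
with the same $c$. The tuple no longer depends on $E$, so a single perturbation will serve for all patterns. Fix a small $B\supseteq e\cup\{s,c\}$ and one $b\models r^{(k)}|B$. By (2), for every $E$ there is $x_E\in G$ with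
$$\varphi(sb_ix_E,c)\iff i\in E\qquad(i\le k).$$
Taking $E=\{i\}$ separates $sb_i$ from $sb_j$ for $j\neq i$, so $sb_1,\dots,sb_k$ are pairwise distinct. Therefore $\{sb_1,\dots,sb_k\}$ is a $k$-element set shattered by the instances $\varphi(ux_E;c)$ of $\varphi(ux;y)$, contradicting the choice of $k$. $\square$

## 7. One finite-index subgroup for all weakly generic types

From now on the theory is NIP and $G$ has dfg. By Lemma 5, Fact B applies to $G=G(\mathbb M)$.

**Theorem 9.** For every formula $\varphi(x,y)$ there is an $A$-definable normal finite-index subgroup $H_\varphi$ of $G$ such that:

1. for every global weakly generic $p$ and every $c$, the set $\{g\in G:\varphi(gx,c)\in p\}$ is a union of cosets of $H_\varphi$;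
2. for every small $M'\prec\mathbb M$ with $A\subseteq M'$, every weakly generic $p\in S_G(M')$ and every $c\in M'$, the set $\{g\in G(M'):\varphi(gx,c)\in p\}$ is a union of cosets of $H_\varphi(M')$.

*Proof.*

**Step 1. A definable $G^{00}$-invariant type living on $G^{00}$.** This produces the $r$ needed for Proposition 8. Let $r_0$ be a global definable weakly generic type. By Fact B it is $G^{00}$-invariant. Take a small model $M_1\supseteq A$ and $d\models r_0|M_1$. By Lemma 7 every realization of $r_0|M_1$ lies in $dG^{00}$. It follows that $r_0$ contains the partial type over $Ad$ defining $dG^{00}$: if $\neg\theta\in r_0$ for some $\theta$ in it, a realization of $r_0|M_1d$ would realize $r_0|M_1$ and lie outside $dG^{00}$. Put $r=d^{-1}r_0$. We have: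

* $r$ is definable over a small set, since $\psi(x,z)\in r$ iff $\psi(d^{-1}x,z)\in r_0$;
* $r$ contains the partial type over $A$ defining $G^{00}$, so for every small $B$ any realization of $r|(B\cup A)$ is a realization of $r|B$ in $G^{00}$;
* for $h\in G^{00}$, normality gives $dhd^{-1}\in G^{00}$, so $hr=hd^{-1}r_0=d^{-1}(dhd^{-1})r_0=d^{-1}r_0=r$.

**Step 2. Apply Proposition 8.** This gives the subgroup, not yet normal or defined over $A$. Take $N=G^{00}$ and the $r$ of Step 1; $\varphi(ux;y)$ is NIP because the theory is. We obtain a definable subgroup $H=\chi(\mathbb M,d')$ of some finite index $m$. For every $G^{00}$-invariant global $p$, hence by Fact B for every global weakly generic $p$, and for every $c$, the set $\{g:\varphi(gx,c)\in p\}$ is a union of left cosets of $H$.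

**Step 3. Make it normal and $A$-definable.** The plan is to intersect all conjugates of $H$, under $G$ and under automorphisms. Let $\mathcal F$ be the set of all $g\chi(\mathbb M,d'')g^{-1}$ with $d''\equiv_Ad'$ and $g\in G$. All members are subgroups of index $m$, and they belong to one uniformly definable family of subgroups, namely those of the form $g\chi(\mathbb M,w)g^{-1}$ for which $\chi(\mathbb M,w)$ is a subgroup. Let $n$ be as in Fact C for this family. Every finite intersection of members of $\mathcal F$ is an intersection of at most $n$ of them, so it has index at most $m^n$. Choose a finite intersection $H_\varphi$ of maximal index. For $L\in\mathcal F$ the group $H_\varphi\cap L$ is also a finite intersection and is contained in $H_\varphi$; maximality of the (finite) index forces $H_\varphi\cap L=H_\varphi$. Hence $H_\varphi=\bigcap\mathcal F$. So $H_\varphi$ is definable of finite index. It is normal, since conjugation by elements of $G$ permutes $\mathcal F$. It is invariant under $\mathrm{Aut}(\mathbb M/A)$, which also permutes $\mathcal F$, and a definable set with this invariance is $A$-definable. Finally $H_\varphi\subseteq H$ because $H\in\mathcal F$. A union of left cosets of $H$ is a union of cosets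 of $H_\varphi$, and this proves (1).

**Step 4. Descend to small models.** This proves (2). Extend $p\in S_G(M')$ to a global weakly generic $\hat p$ by Lemma 4. By (1), $\{g\in G:\varphi(gx,c)\in\hat p\}$ is a union of cosets of $H_\varphi$. Since $c\in M'$, its intersection with $G(M')$ is $\{g\in G(M'):\varphi(gx,c)\in p\}$, and this intersection is closed under right multiplication by $H_\varphi(M')$. $\square$

## 8. Weakly generic equals almost periodic

**Theorem 10.** Let $G$ be a group definable in an NIP structure $M$, with dfg. Then $p\in S_G(M)$ is weakly generic if and only if it is almost periodic.

*Proof.* Almost periodic implies weakly generic by Lemma 3.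

Conversely let $p\in S_G(M)$ be weakly generic. We verify the hypothesis of Lemma 1. Let $\varphi(x,c)\in p$, and put $H=H_\varphi(M)$ and $S=S_{p,\varphi,c}$. The subgroup $H$ has finite index in $G(M)$, because two elements of $G(M)$ in the same coset of $H_\varphi$ are in the same coset of $H_\varphi(M)$. Since $\varphi(x,c)\in p$, we have $1\in S$. By Theorem 9(2), applied with $M'=M$, $S$ is a union of cosets of $H$, so $H\subseteq S$. Choose $f_1,\dots,f_m\in G(M)$ with $G(M)=\bigcup_jf_j^{-1}H$. Then $G(M)=\bigcup_jf_j^{-1}S$. By Lemma 1, $p$ is almost periodic. $\square$

So the conjecture is true.

## 9. Minimal subflows as the profinite group $G/G^0$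

Theorem 9 also determines the minimal subflows. This was not needed for Theorem 10. In the Presburger example the minimal subflows were $\{\pm\infty\}\times\widehat{\mathbb Z}$, that is, copies of $\widehat{\mathbb Z}$, and the general statement has the same form.

Let $G^0$ be the intersection of all definable finite-index subgroups of $G$. By the argument of Step 3 in the proof of Theorem 9, applied to any definable finite-index subgroup in place of $H$, each of these contains an $A$-definable normal finite-index subgroup. So $G^0$ is the intersection of the $A$-definable normal finite-index subgroups $K$. There is a small number of these, and they are closed under finite intersections. The natural map $G\to\varprojlim_K G/K$ has kernel $G^0$. It is surjective: a compatible choice of cosets is a small family of definable sets with the finite intersection property, so by saturation some element lies in all of them. Thus $G/G^0=\varprojlim_KG/K$ is a profinite group. Its topology has as a basis the images of the cosets of such $K$. Since $K$ is $A$-definable of finite index and $M\prec\mathbb M$, coset representatives of $K$ can be found in $M$, so each coset of each $K$ meets $G(M)$. Hence $G(M)$ has dense image in $G/G^0$.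

**Theorem 11.**

1. $G^{00}=G^0$, and this is the stabilizer of every global weakly generic type.
2. For every weakly generic $p\in S_G(M)$, the map $g\mapsto gp$ on $G(M)$ induces an isomorphism of $G(M)$-flows $G/G^0\cong\overline{G(M)p}$. In particular every minimal subflow of $S_G(M)$ is isomorphic to $G/G^0$ with left translation.

*Proof.*

**Step 1. $G^0\subseteq\mathrm{Stab}(\hat p)\subseteq G^{00}\subseteq G^0$.** This chain proves (1). Let $\hat p$ be a global weakly generic type; one exists by dfg. If $h\in G^0$ then $h\in H_\varphi$ for every $\varphi$. By Theorem 9(1) the set $\{g:\varphi(gx,c)\in\hat p\}$ contains $h$ iff it contains $1$, that is, $\varphi(x,c)\in h\hat p$ iff $\varphi(x,c)\in\hat p$, for all $\varphi$ and $c$. So $h\hat p=\hat p$. For the second inclusion let $h\hat p=\hat p$. Take a small model $M_1\supseteq A\cup\{h\}$ and $a\models\hat p|M_1$. Then $ha\models(h\hat p)|M_1=\hat p|M_1$. By Lemma 7, $ha\in aG^{00}=G^{00}a$, so $h\in G^{00}$. For the last inclusion, every definable finite-index subgroup is type-definable of small index and so contains $G^{00}$.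

**Step 2. The map $\pi$.** This step defines the isomorphism on all of $G/G^0$. Let $p\in S_G(M)$ be weakly generic, let $\hat p\supseteq p$ be global weakly generic (Lemma 4), and put
$$\pi(gG^0)=(g\hat p)|M .$$
It is well defined, since $G^0$ stabilizes $\hat p$ by (1). It is $G(M)$-equivariant, because for $f\in G(M)$ we have $(fg\hat p)|M=f\big((g\hat p)|M\big)$. For $g\in G(M)$ it sends $gG^0$ to $gp$.

**Step 3. $\pi$ is continuous with image $\overline{G(M)p}$.** This identifies the range. For $c\in M$, the preimage of $[\varphi(x,c)]$ consists of the $gG^0$ with $\varphi(gx,c)\in\hat p$. By Theorem 9(1) it comes from a union of cosets of $H_\varphi$, so it is clopen in $G/G^0$. Hence $\pi$ is continuous. Its image is compact, so closed, and contains $G(M)p$; so it contains $\overline{G(M)p}$. As $G(M)$ is dense in $G/G^0$, the image is contained in $\overline{G(M)p}$. So the two are equal.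

**Step 4. $\pi$ is injective.** With this, $\pi$ is a continuous bijection between compact Hausdorff spaces, hence a homeomorphism. Let $K$ be $A$-definable, normal and of finite index. The type $\hat p$ concentrates on one coset $aK$, and we may take $a\in G(M)$. Then $g\hat p$ concentrates on $gaK=gKa$. This coset of $K$ meets $G(M)$, so it is $M$-definable and is visible in $(g\hat p)|M$. If $\pi(gG^0)=\pi(g'G^0)$, then the cosets $gKa$ and $g'Ka$ belong to the same type over $M$. So they are equal, and $gK=g'K$. This holds for all such $K$, so $gG^0=g'G^0$.

**Step 5. All minimal subflows.** It remains to reach every minimal subflow. A point $p$ of a minimal subflow $C$ satisfies $C=\overline{G(M)p}$, so $p$ is almost periodic, hence weakly generic by Lemma 3. By Steps 2–4, $C\cong G/G^0$ as $G(M)$-flows. $\square$
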